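\title{A Boolean algebra with the Nikodym property\\ but without the strong Nikodym property}

\begin{abstract}
Assuming the Diamond Principle, we construct an algebra $\mathcal A$ of subsets of a countable set which has the Nikodym property but is an increasing union of sets $A_n$ such that, for every $n$, some norm-unbounded sequence of measures on $\mathcal A$ is eventually zero at each element of $A_n$. Thus $\mathcal A$ does not have the strong Nikodym property. The algebra is the union of a chain of countable algebras. At each step one point of the Stone space is split along a Cantor set that carries an unbounded, integer-valued, finitely additive set function. The algebra is atomless, has a countable dense subalgebra and cardinality $\omega_1$, and does not have the Grothendieck property.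
\end{abstract}

\section{The question and the result}\label{sec:intro}

\subsection*{Two boundedness properties}
A \emph{measure} on a Boolean algebra $\mathcal A$ is a bounded, finitely additive function $\mu\colon\mathcal A\to\mathbb R$. Its norm is its total variation
\[
\|\mu\|=\sup\{|\mu(a)|+|\mu(b)| : a,b\in\mathcal A,\ a\wedge b=0\},
\]
and directly from this formula
\begin{equation}\label{eq:two}
\sup_{a\in\mathcal A}|\mu(a)|\le\|\mu\|\le 2\sup_{a\in\mathcal A}|\mu(a)|.
\end{equation}
A sequence $(\mu_k)$ of measures is \emph{pointwise bounded on} a set $A\subseteq\mathcal A$ if $\sup_k|\mu_k(a)|<\infty$ for every $a\in A$, and \emph{norm-bounded} if $\sup_k\|\mu_k\|<\infty$.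

\begin{definition}\label{def:nik}
A Boolean algebra $\mathcal A$ has the \emph{Nikodym property} if every sequence of measures that is pointwise bounded on $\mathcal A$ is norm-bounded. It has the \emph{strong Nikodym property} if for every increasing sequence $(A_n)_{n\in\omega}$ of subsets of $\mathcal A$ with $\mathcal A=\bigcup_nA_n$ there is $n_0$ such that every sequence of measures on $\mathcal A$ that is pointwise bounded on $A_{n_0}$ is norm-bounded.
\end{definition}

By \eqref{eq:two}, the Nikodym property is a uniform boundedness principle in which only the elements of $\mathcal A$ serve as test vectors: pointwise boundedness on $\mathcal A$ implies uniform boundedness on $\mathcal A$. The strong property has the shape of a Baire category statement: however $\mathcal A$ is exhausted by an increasing sequence of subsets, one of them is already a sufficient set of test vectors. The cover $A_n=\mathcal A$ shows that the strong property implies the plain one.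

The Stone space $\mathrm{St}(B)$ of a Boolean algebra $B$ is the set of ultrafilters of $B$. It is a compact Hausdorff space, the sets $\hat b=\{x\in\mathrm{St}(B):b\in x\}$ form a base, and they are exactly the clopen sets. For $x\in\mathrm{St}(B)$ let $\delta_x$ be the measure with $\delta_x(b)=1$ for $b\in x$ and $\delta_x(b)=0$ for $b\notin x$. If $x\ne y$, then $\|\delta_x-\delta_y\|=2$.

\begin{example}\label{ex:small}
A finite algebra has both properties: the supremum in \eqref{eq:two} is a maximum over a finite set, and an increasing cover reaches $\mathcal A$ at a finite stage. A countably infinite algebra has neither. Its Stone space is infinite and compact, so it has a non-isolated point $x$, and $x$ has a decreasing countable base of neighborhoods $\hat U_i$. Pick $x_i\in\hat U_i\setminus\{x\}$. The measures $i(\delta_{x_i}-\delta_x)$ have norm $2i$ and are eventually zero at every element of the algebra.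
\end{example}

Valdivia proved that every $\sigma$-complete Boolean algebra (one in which countable sets have suprema) has the strong Nikodym property, and it is an open question of Valdivia whether every Boolean algebra with the Nikodym property has the strong Nikodym property.

\subsection*{A diagonal argument, and where it stops}
A positive answer is a natural guess, because the version of the strong property with uniform in place of pointwise boundedness follows from the Nikodym property in a few lines. We use the convention $\sup\emptyset=0$.

\begin{proposition}\label{prop:zfc}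
Let $\mathcal A$ have the Nikodym property and let $\mathcal A=\bigcup_nA_n$ with $A_n$ increasing. Then there is $n_0\ge1$ with $\|\rho\|\le n_0\sup_{a\in A_{n_0}}|\rho(a)|$ for every measure $\rho$ on $\mathcal A$. So uniform boundedness on $A_{n_0}$ implies norm boundedness. If all $A_n$ are subalgebras, then $A_{n_0}=\mathcal A$.
\end{proposition}

\begin{proof}
Suppose that for each $n\ge1$ some $\rho$ satisfies $\|\rho\|>n\sup_{a\in A_n}|\rho(a)|$. Divide $\rho$ by the supremum if it is positive, and multiply $\rho$ by a large constant if it is zero. This gives $\rho_n$ with $|\rho_n|\le1$ on $A_n$ and $\|\rho_n\|>n$. If $a\in A_m$, then $|\rho_n(a)|\le1$ for all $n\ge m$. So $(\rho_n)$ is pointwise bounded on $\mathcal A$ and not norm-bounded, a contradiction.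

Now let $B=A_{n_0}$ be a subalgebra and suppose $a\in\mathcal A\setminus B$. If every $z\in\mathrm{St}(B)$ contained some $b_z$ with $b_z\le a$ or $b_z\wedge a=0$, then by compactness finitely many $b_z$ would have join $1$, and $a$ would be the join of those below $a$, an element of $B$. So there is $z\in\mathrm{St}(B)$ all of whose members meet both $a$ and its complement. Extend $z$ to ultrafilters $x\ni a$ and $y\not\ni a$ of $\mathcal A$. Then $\delta_x-\delta_y$ has norm $2$ and vanishes on $A_{n_0}$, contrary to the first part.
\end{proof}

So in a Nikodym algebra a cover that witnesses the failure of the strong property cannot consist of subalgebras, and only \emph{pointwise} boundedness on the $A_n$ can fail to suffice. Let us try the same diagonal argument in the most favorable pointwise situation. Suppose that for each $n$ we have measures $\mu^n_k$ with $\|\mu^n_k\|\to\infty$ as $k\to\infty$, and that for each $a\in A_n$ there is $\kappa_a(n)$ with $\mu^n_k(a)=0$ for $k\ge\kappa_a(n)$. A diagonal sequence $(\mu^n_{k_n})_n$ is pointwise bounded as soon as the function $n\mapsto k_n$ eventually dominates every function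 $\kappa_a$. One function can dominate countably many functions, but by Example~\ref{ex:small} an infinite Nikodym algebra is uncountable. This is the room in which the counterexample is built.

\subsection*{The result}
A set $C\subseteq\omega_1$ is \emph{club} if it is unbounded and contains the suprema of its nonempty countable subsets, and a set is \emph{stationary} if it meets every club. The Diamond Principle $\diamondsuit$ states that there is a sequence $(S_\alpha)_{\alpha<\omega_1}$ with $S_\alpha\subseteq\alpha$ such that for every $X\subseteq\omega_1$ the set $\{\alpha<\omega_1:X\cap\alpha=S_\alpha\}$ is stationary. The problem, which we take from Sobota and Zdomskyy \cite{SZ}, is whether, assuming $\diamondsuit$, there is a Boolean algebra with the Nikodym property but without the strong Nikodym property. The answer is yes, and the example is in the favorable situation just described.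

\begin{theorem}[$\diamondsuit$]\label{thm:main}
There are a countable set $D$, a subalgebra $\mathcal A\subseteq\mathcal P(D)$ with the Nikodym property, an increasing cover $\mathcal A=\bigcup_nA_n$ and, for every $n$, a sequence $(\mu^n_k)_{k\in\omega}$ of measures on $\mathcal A$ such that $\|\mu^n_k\|\to\infty$ as $k\to\infty$ and, for each $a\in A_n$, $\mu^n_k(a)=0$ for all but finitely many $k$. Hence $\mathcal A$ has the Nikodym property but not the strong Nikodym property.
\end{theorem}

The set $D$ and the measures $\mu^n_k$ are fixed in advance (Section~\ref{sec:mu}). The algebra is the union of a chain $(B_\alpha)_{\alpha<\omega_1}$ of countable algebras. At stage $\alpha$ the principle $\diamondsuit$ proposes a pointwise bounded, norm-unbounded sequence on $B_\alpha$, and we add sets on which it is unbounded, taking care that every new set lies in some $A_n$. Section~\ref{sec:model} does this by hand in the two typical cases. Sections~\ref{sec:adm}--\ref{sec:ext} prove the extension step in general, without $\diamondsuit$, and Section~\ref{sec:constr} runs the recursion. Further properties of the example are collected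 in Theorem~\ref{thm:more}.

\section{Measures on the Stone space}\label{sec:radon}

A measure $\mu$ on $B$ defines a bounded functional on the span of the indicator functions of clopen subsets of $\mathrm{St}(B)$, which is dense in $C(\mathrm{St}(B))$. By the Riesz representation theorem there is a unique signed Radon measure on $\mathrm{St}(B)$, again denoted $\mu$, with $\mu(\hat b)=\mu(b)$, and $\|\mu\|=|\mu|(\mathrm{St}(B))$, where $|\mu|$ is the variation. We use three textbook facts: $\mu$ is countably additive on Borel sets; $|\mu|$ is regular, that is, every Borel set is approximated in $|\mu|$-measure by compact subsets and by open supersets; and there is a Hahn decomposition of the space into Borel sets $P$ and $M$ such that $\mu\ge0$ on Borel subsets of $P$ and $\mu\le0$ on Borel subsets of $M$. The function $b\mapsto|\mu|(\hat b)$ is a nonnegative measure on $B$, written $|\mu|(b)$.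

\begin{lemma}\label{lem:radon}
Let $\mu$ be a measure on $B$ and $x\in\mathrm{St}(B)$.
\begin{enumerate}
\item[(a)] $\inf_{U\in x}|\mu|(\hat U\setminus\{x\})=0$.
\item[(b)] If $U\in x$, $R\ge0$ and $|\mu|(\hat U\setminus\{x\})>2R$, then there is $a\in B$ with $a\le U$, $a\notin x$ and $|\mu(a)|>R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By regularity $\{x\}$ has open supersets $O$ with $|\mu|(O\setminus\{x\})$ arbitrarily small, and each such $O$ contains some $\hat U$ with $U\in x$.

(b) The open set $O=\hat U\setminus\{x\}$ satisfies $|\mu|(O\cap P)>R$ or $|\mu|(O\cap M)>R$; replacing $\mu$ by $-\mu$, assume the former. Take a compact $K\subseteq O\cap P$ with $\mu(K)>R$ and an open $O'$ with $K\subseteq O'\subseteq O$ and $|\mu|(O'\setminus K)<\mu(K)-R$. By compactness $K\subseteq\hat a\subseteq O'$ for some $a\in B$. Then $\mu(a)\ge\mu(K)-|\mu|(O'\setminus K)>R$.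
\end{proof}

\section{The measures $\mu_q$ and quiet sets}\label{sec:mu}

For a finite binary string $s$ let $|s|$ be its length and $\langle s\rangle=\{y\in2^\omega:y\text{ extends }s\}$. Concatenation is written by juxtaposition, $2^i$ is also the set of strings of length $i$, and $y|i$ is the initial segment of $y$ of length $i$. A clopen set $w\subseteq2^\omega$ is \emph{$i$-determined} if it is a union of cylinders $\langle s\rangle$ with $|s|=i$. Every clopen set is $i$-determined for all large $i$.

We want measures of large norm that vanish eventually on every clopen set and whose values can be prescribed independently of each other. The measure number $q$ puts one unit of positive and one unit of negative mass in every cylinder of a certain length $\ell_q$. Choose recursively integers $\ell_0<\ell_1<\cdots$ and pairwise disjoint finite sets $F_q^+,F_q^-\subseteq2^\omega$, with $F_q=F_q^+\cup F_q^-$, such that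
\begin{enumerate}
\item[(i)] $|F_q^+\cap\langle t\rangle|=|F_q^-\cap\langle t\rangle|=1$ for every $t\in2^{\ell_q}$;
\item[(ii)] distinct points of $F_0\cup\dots\cup F_q$ have distinct initial segments of length $\ell_{q+1}$.
\end{enumerate}
Given $\ell_q$, pick two new points in each cylinder of length $\ell_q$, and then take $\ell_{q+1}$ large. Let $D=\bigcup_qF_q$, a countable dense subset of $2^\omega$, let $[s]=\langle s\rangle\cap D$, and for $b\subseteq D$ put
\[
\mu_q(b)=|b\cap F_q^+|-|b\cap F_q^-|.
\]
Since $F_q$ is finite, $\mu_q$ is countably additive on $\mathcal P(D)$: for pairwise disjoint sets $b_i$ we have $\mu_q(\bigcup_ib_i)=\sum_i\mu_q(b_i)$, with finitely many nonzero terms. Let $B_0=\{w\cap D:w\subseteq2^\omega\text{ clopen}\}$. As $D$ is dense, $B_0$ is isomorphic to the countable atomless algebra $\mathrm{Clop}(2^\omega)$, and every nonempty element of $B_0$ contains some $[s]$.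

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(F1)] If $w$ is $\ell_q$-determined, then $\mu_{q'}(w\cap D)=0$ for all $q'\ge q$.
\item[(F2)] If $\ell_q\ge|s|$, then $|F_q^+\cap[s]|=|F_q^-\cap[s]|=2^{\ell_q-|s|}$.
\item[(F3)] Let $s$ be a string and $\sigma\colon\omega\to\mathbb Z$ a function with finite support such that $\ell_q\ge|s|$ and $|\sigma(q)|\le2^{\ell_q-|s|}$ whenever $\sigma(q)\ne0$. Then there is $c\in B_0$ with $c\subseteq[s]$ and $\mu_q(c)=\sigma(q)$ for all $q\in\omega$.
\item[(F4)] On every algebra $B$ with $B_0\subseteq B\subseteq\mathcal P(D)$ we have $\|\mu_q\|=|F_q|=2^{\ell_q+1}$.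
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) The set $w$ is a disjoint union of cylinders of length $\ell_{q'}$, each of $\mu_{q'}$-measure $1-1=0$ by (i).

(F2) The cylinder $\langle s\rangle$ is a disjoint union of $2^{\ell_q-|s|}$ cylinders of length $\ell_q$.

(F3) If $\sigma=0$ take $c=\emptyset$. Otherwise let $M$ be the largest element of the support. For $q$ in the support use (F2) to choose a set $P_q$ of $|\sigma(q)|$ points, in $F_q^+\cap[s]$ if $\sigma(q)>0$ and in $F_q^-\cap[s]$ if $\sigma(q)<0$. Let $c$ be the union of the sets $[p|\ell_{M+1}]$ over all chosen points $p$. Since $\ell_{M+1}>|s|$, we have $c\subseteq[s]$. By (ii), $p$ is the only point of $F_0\cup\dots\cup F_M$ in $[p|\ell_{M+1}]$, so $c\cap(F_0\cup\dots\cup F_M)=\bigcup_qP_q$. This gives the values for $q\le M$, and (F1) gives $\mu_q(c)=0$ for $q>M$.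

(F4) The inequality $\|\mu_q\|\le|F_q|$ holds because disjoint sets share no point of $F_q$. For equality take $a\in B_0$ containing $F_q^+$ and disjoint from $F_q^-$, and $b=D\setminus a$.
\end{proof}

Fix a partition $\omega=\bigsqcup_nQ_n$ into infinite sets, and write $Q_{\le N}=\bigcup_{n\le N}Q_n$, with $Q_{\le-1}=\emptyset$. The $n$-th sequence of Theorem~\ref{thm:main} will be $(\mu_q)_{q\in Q_n}$.

\begin{definition}\label{def:quiet}
A set $b\subseteq D$ is \emph{$n$-quiet} if $\mu_q(b)=0$ for all but finitely many $q\in Q_n$. It is \emph{quiet} if it is $n$-quiet for every $n$. The family of quiet sets is denoted $\mathcal E$.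
\end{definition}

By additivity, a disjoint union of finitely many $n$-quiet sets is $n$-quiet, and so is $e\setminus e'$ if $e'\subseteq e$ are $n$-quiet. By (F1), $B_0\subseteq\mathcal E$.

\begin{lemma}\label{lem:cover}
Let $B_0\subseteq\mathcal A\subseteq\mathcal P(D)$ be an algebra each of whose elements is $n$-quiet for all but finitely many $n$. Let $A_n=\{a\in\mathcal A: a\text{ is $m$-quiet for all }m\ge n\}$ and let $(\mu^n_k)_k$ be the increasing enumeration of $(\mu_q)_{q\in Q_n}$. Then $(A_n)$ is an increasing cover of $\mathcal A$, $\|\mu^n_k\|\to\infty$ as $k\to\infty$, and $\mu^n_k(a)=0$ for all but finitely many $k$ if $a\in A_n$. In particular $\mathcal A$ does not have the strong Nikodym property.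
\end{lemma}

\begin{proof}
The sets $A_n$ increase by definition and cover $\mathcal A$ by hypothesis. The norms tend to infinity by (F4), and every $a\in A_n$ is $n$-quiet. So for every $n$ the sequence $(\mu^n_k)_k$ is pointwise bounded on $A_n$ and not norm-bounded.
\end{proof}

It remains to enlarge $B_0$ to an algebra with the Nikodym property without leaving the scope of Lemma~\ref{lem:cover}.

\section{Two model cases and the set function $\theta$}\label{sec:model}

By (F1) and (F4), every sequence of distinct measures $\mu_q$ is pointwise bounded and norm-unbounded on $B_0$, so the final algebra must contain a set on which it is unbounded. We construct such sets for two sequences, working in the disjoint sets $[0^i1]$, which converge to the point $0^\infty$.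

\begin{example}[a diagonal sequence]\label{ex:diag}
Let $q_n\in Q_n$ for each $n$. Choose distinct $p_0,p_1,\dots$ among the $q_n$ with $\ell_{p_i}\ge i+1$ and $2^{\ell_{p_i}-i-1}\ge i$. By (F3) there is $f_i\in B_0$, $f_i\subseteq[0^i1]$, with $\mu_{p_i}(f_i)=i$ and $\mu_q(f_i)=0$ for $q\ne p_i$. For $d=\bigcup_if_i$ countable additivity gives $\mu_{p_i}(d)=i$, and $\mu_q(d)=0$ for $q\notin\{p_0,p_1,\dots\}$. So $(\mu_{q_n})$ is unbounded on $d$. Each $Q_n$ contains at most one $p_i$, so $d$ is quiet.
\end{example}

\begin{example}[the sequence $(\mu_q)_{q\in Q_0}$, first attempt]\label{ex:naive}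
Repeat the construction with all $p_i\in Q_0$. Now $d$ is $n$-quiet for $n\ge1$ but not $0$-quiet, which cannot be avoided and is allowed by Lemma~\ref{lem:cover}. Let $B_1$ be the algebra generated by $B_0\cup\{d\}$. Its elements below $d$ have the form $a\cap d$ with $a\in B_0$. Either $a$ is disjoint from some $[0^l]$, or $a$ contains some $[0^l]$. In the second case $a\cap d$ is the disjoint union of $\bigcup_{i\ge l}f_i$ and the element $\bigcup_{i<l}(a\cap f_i)$ of $B_0$, so $\mu_{p_i}(a\cap d)=i$ for large $i$ and $a\cap d$ is not quiet. Let $x'$ be an ultrafilter of $B_1$ containing the nonempty decreasing sets $d\cap[0^l]$. Then $d\in x'$, but no quiet $e\in B_1$ with $e\subseteq d$ belongs to $x'$.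
\end{example}

The last sentence describes a loss. A set added at a later stage is a union of infinitely many old pieces. An old piece is $n$-quiet only from some $n$ on, and if these thresholds are unbounded along the pieces, nothing makes the union $n$-quiet for almost all $n$. So we want to use quiet pieces only, and for this the quiet sets must see the mass of every measure. In $B_1$ the quiet subsets of $d$ do not see $\delta_{x'}$.

To repair this we need, inside $d$ and for any given measure $\rho\ge0$, a subset $d'$ of small $\rho$-measure on which the $\mu_q$ eventually take the same values as on $d$; then $d\setminus d'$ is quiet. The only way to force small measure for every $\rho$ at once is to offer infinitely many disjoint candidates $d'$, and each candidate, being a new element of the algebra, needs the same treatment. This calls for a Cantor set of new points and for a finitely additive bookkeeping function that repeats each value on infinitely many disjoint subsets of each clopen set. Such a function is necessarily unbounded.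

\begin{lemma}\label{lem:theta}
There is a finitely additive $\theta\colon\mathrm{Clop}(2^\omega)\to\mathbb Z$ with $\theta(2^\omega)=0$ and $\theta(\langle1\rangle)=\theta(\langle01\rangle)=1$ such that for every nonempty clopen $u$ and every $r\in\mathbb Z$ there are infinitely many pairwise disjoint clopen sets $u'\subseteq u$ with $\theta(u')=r$.
\end{lemma}

\begin{proof}
Let $g\colon\omega\to\mathbb Z$ take every value infinitely often, with $g(0)=g(1)=1$. A string ending in $1$ is uniquely of the form $t0^m1$ with $t$ empty or ending in $1$. Define $\theta$ on strings by recursion on length: $\theta(\emptyset)=0$, $\theta(t0^m1)=g(m)$, and $\theta(s0)=\theta(s)-\theta(s1)$. (So $\theta(1)=1$, $\theta(0)=-1$, $\theta(01)=1$, $\theta(00)=-2$.) For an $i$-determined $w$ put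
\begin{equation}\label{eq:theta}
\theta(w)=\sum\{\theta(s):s\in2^i,\ \langle s\rangle\subseteq w\}.
\end{equation}
Because $\theta(s)=\theta(s0)+\theta(s1)$, the sum does not depend on $i$, and additivity follows by using a common $i$. Given $u$ and $r$, pick $t$ ending in $1$ with $\langle t\rangle\subseteq u$. The cylinders $\langle t0^m1\rangle$ with $g(m)=r$ are as required.
\end{proof}

We fix such a $\theta$, write $\theta(s)=\theta(\langle s\rangle)$, and put $w_0=\langle1\rangle$, $w_1=\langle01\rangle$. These are disjoint $2$-determined sets with $\theta(w_0)=\theta(w_1)=1$.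

\begin{example}[the sequence $(\mu_q)_{q\in Q_0}$, second attempt]\label{ex:theta}
In $[0^i1]$ use the $2^i$ disjoint sets $[0^i10s]$, $s\in2^i$, given by strings of length $2i+2$. Choose distinct $p_i\in Q_0$ with $\ell_{p_i}\ge2i+2$ and $2^{\ell_{p_i}-2i-2}\ge i\,|\theta(s)|$ for all $s\in2^i$. By (F3) there are $c_{s,i}\in B_0$, $c_{s,i}\subseteq[0^i10s]$, with $\mu_{p_i}(c_{s,i})=i\,\theta(s)$ and $\mu_q(c_{s,i})=0$ for $q\ne p_i$. For clopen $w$ let $b_w$ be the union of all $c_{s,i}$ with $s0^\infty\in w$. If $w$ is $i$-determined and $s\in2^i$, then $s0^\infty\in w$ means $\langle s\rangle\subseteq w$, so by \eqref{eq:theta}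
\[
\mu_{p_i}(b_w)=i\,\theta(w)\ \text{ for all large }i,\qquad \mu_q(b_w)=0\ \text{ for }q\notin\{p_0,p_1,\dots\}.
\]
Every $b_w$ is $n$-quiet for $n\ge1$; it is quiet exactly when $\theta(w)=0$; and $(\mu_q)_{q\in Q_0}$ is unbounded on $b_{w_0}$ and on $b_{w_1}$. Let $\rho\ge0$ be a measure on an algebra containing all $b_w$, and let $w\ne\emptyset$. Take disjoint $u_0,u_1,\ldots\subseteq w$ with $\theta(u_k)=\theta(w)$. The sets $b_{u_k}$ are disjoint, so $\rho(b_{u_k})\to0$, and $b_w\setminus b_{u_k}=b_{w\setminus u_k}$ is quiet. The quiet subsets of $b_w$ now carry almost all of its $\rho$-measure.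
\end{example}

An arbitrary sequence behaves near a suitable point like one of these two models (Lemma~\ref{lem:round}).

\section{Admissible algebras}\label{sec:adm}

The following three conditions are preserved along the construction.

\begin{definition}\label{def:adm}
A countable algebra $B$ with $B_0\subseteq B\subseteq\mathcal P(D)$ is \emph{admissible} if
\begin{enumerate}
\item[(A1)] every nonempty $b\in B$ contains a nonempty element of $B_0$;
\item[(A2)] every $b\in B$ is $n$-quiet for all but finitely many $n$;
\item[(A3)] for every $a\in B$, every nonnegative measure $\rho$ on $B$ and every $\eta>0$ there is $e\in B\cap\mathcal E$ with $e\subseteq a$ and $\rho(a\setminus e)<\eta$.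
\end{enumerate}
\end{definition}

Condition (A2) is the hypothesis of Lemma~\ref{lem:cover}. Condition (A3) is what failed in Example~\ref{ex:naive}. Condition (A1) provides, inside any nonempty set, a cylinder in which (F3) can be applied.

\begin{lemma}\label{lem:adm}
\begin{enumerate}
\item[(a)] $B_0$ is admissible, and the union of a countable increasing chain of admissible algebras is admissible.
\item[(b)] If $B$ is admissible, $x\in\mathrm{St}(B)$ and $U\in x$, there is $e\in x\cap\mathcal E$ with $e\subseteq U$.
\item[(c)] If $B\subseteq\mathcal P(D)$ is an algebra, $x\in\mathrm{St}(B)$ and $G\subseteq D$ is finite, there is $U\in x$ such that every $b\in B$ with $b\subseteq U$ and $b\notin x$ is disjoint from $G$.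
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $B_0$ use $B_0\subseteq\mathcal E$ and take $e=a$ in (A3). For a union, (A1) and (A2) concern single elements, and for (A3) restrict $\rho$ to a member of the chain that contains $a$.

(b) Apply (A3) to $a=U$, $\rho=\delta_x$, $\eta=1$. Then $U\setminus e\notin x$, so $e\in x$.

(c) Let $p\in G$. If some member of $x$ omits $p$, call it $U_p$. Otherwise $x\subseteq\{a\in B:p\in a\}$, both sides are ultrafilters, hence equal, and every $b\notin x$ omits $p$; put $U_p=D$. Let $U$ be the intersection of $D$ and all $U_p$.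
\end{proof}

\section{Splitting a point along a Cantor set}\label{sec:split}

We isolate the features of Example~\ref{ex:theta} that make the enlarged algebra admissible.

\begin{definition}\label{def:split}
Let $B$ be admissible and $x\in\mathrm{St}(B)$. A \emph{splitting system at $x$} consists of an integer $N\ge-1$, sets $U_i$ and $c_{s,i}$ in $B$ and functions $r_i\colon\omega\to\mathbb Z$ ($i\in\omega$, $s\in2^i$) such that, with $V_i=U_i\setminus U_{i+1}$,
\begin{enumerate}
\item[(S1)] $U_0\supseteq U_1\supseteq\cdots$ are quiet members of $x$, and every member of $x$ contains some $U_i$;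
\item[(S2)] for each $i$ the sets $c_{s,i}$, $s\in2^i$, are quiet pairwise disjoint subsets of $V_i$, and $V_i\setminus\bigcup_sc_{s,i}\ne\emptyset$;
\item[(S3)] $r_i$ vanishes outside $Q_{\le N}$, and $\mu_q(c_{s,i})=\theta(s)\,r_i(q)$ for all $q\in Q_{\le i}$ and $s\in2^i$.
\end{enumerate}
\end{definition}

Example~\ref{ex:theta} is a splitting system with $B=B_0$, $N=0$, $U_i=[0^i]$, and $r_i(p_i)=i$, $r_i(q)=0$ for $q\ne p_i$. In Example~\ref{ex:diag} the piece $f_i$ is charged only by $\mu_{p_i}$; if $p_i\notin Q_{\le i}$, this is compatible with (S3) for $N=-1$ and $r_i=0$, since (S3) puts no condition on $q\notin Q_{\le i}$.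

Fix a splitting system. For clopen $w\subseteq2^\omega$ put
\[
b_w=\bigcup\{c_{s,i}:i\in\omega,\ s\in2^i,\ s0^\infty\in w\},
\]
and let $B'$ be the countable algebra generated by $B$ and all $b_w$. The sets $V_i$ are pairwise disjoint, so all $c_{s,i}$ are pairwise disjoint, and therefore $w\mapsto b_w$ preserves $\cup$, $\cap$, $\setminus$ and $\emptyset$. The trace $b_w\cap V_i$ is a union of some of the finitely many sets $c_{s,i}$, so it lies in $B\cap\mathcal E$. Moreover $b_w\subseteq\bigcup_iV_i\subseteq U_0$, and
\begin{equation}\label{eq:tail}
U_l\cap b_w=\bigsqcup_{i\ge l}(b_w\cap V_i),\qquad (U_l\setminus U_{l'})\cap b_w\in B\quad(l\le l').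
\end{equation}

\begin{lemma}\label{lem:quiet}
If $n>N$ or $\theta(w)=0$, then $U_l\cap b_w$ is $n$-quiet for every $l$.
\end{lemma}

\begin{proof}
Choose $i^*\ge\max(n,l)$ such that $w$ is $i^*$-determined. For $i\ge i^*$ and $q\in Q_n$ we have $q\in Q_{\le i}$, so (S3) and \eqref{eq:theta} give
\[
\mu_q(b_w\cap V_i)=\sum\{\theta(s)r_i(q):s\in2^i,\ \langle s\rangle\subseteq w\}=\theta(w)\,r_i(q)=0,
\]
because $r_i(q)=0$ if $n>N$. By \eqref{eq:tail} and countable additivity, $\mu_q(U_l\cap b_w)=\sum_{l\le i<i^*}\mu_q(b_w\cap V_i)$ for all $q\in Q_n$. The finitely many sets $b_w\cap V_i$ are quiet.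
\end{proof}

An element of $B'$ looks like an element of $B$ away from $x$, and like $b_w$ or its complement near $x$. Say that $e\subseteq D$ has \emph{normal form} $(l,w,+)$ if $e\setminus U_l\in B$ and $e\cap U_l=U_l\cap b_w$, and normal form $(l,w,-)$ if $e\setminus U_l\in B$ and $e\cap U_l=U_l\setminus b_w$.

\begin{lemma}\label{lem:nf}
Every $e\in B'$ has a normal form. If $e$ has normal form $(l,w,\pm)$ and $l'\ge l$, then $e$ has normal form $(l',w,\pm)$ with the same sign.
\end{lemma}

\begin{proof}
For the second statement, $e\setminus U_{l'}$ is the union of $e\setminus U_l$ and either $(U_l\setminus U_{l'})\cap b_w$ or $(U_l\setminus U_{l'})\setminus b_w$, which are in $B$ by \eqref{eq:tail}; the trace on $U_{l'}\subseteq U_l$ has the required form.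

For the first, we show that the sets with a normal form constitute an algebra containing the generators. If $a\in x$, then $U_l\subseteq a$ for some $l$ by (S1), and $a$ has normal form $(l,\emptyset,-)$. If $a\in B\setminus x$, then $U_l\subseteq D\setminus a$ for some $l$, and $a$ has normal form $(l,\emptyset,+)$. The set $b_w$ has normal form $(0,w,+)$. If $e$ has normal form $(l,w,\pm)$, then $D\setminus e$ has normal form $(l,w,\mp)$, since $(D\setminus e)\setminus U_l=(D\setminus U_l)\setminus(e\setminus U_l)\in B$. For an intersection $e\cap e'$ pass to a common $l$. Then $(e\cap e')\setminus U_l\in B$, and the forms $(l,w,+)$, $(l,w',+)$ give $(l,w\cap w',+)$; the forms $(l,w,+)$, $(l,w',-)$ give $(l,w\setminus w',+)$; the forms $(l,w,-)$, $(l,w',-)$ give $(l,w\cup w',-)$.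
\end{proof}

\begin{remark}\label{rem:fiber}
By Lemma~\ref{lem:nf}, an ultrafilter $x'$ of $B'$ extending $x$ is determined by $\{w:b_w\in x'\}$. This set is empty if $b_{2^\omega}\notin x'$, and otherwise it is an ultrafilter of $\mathrm{Clop}(2^\omega)$, that is, a point of $2^\omega$. So $x$ is replaced by a set of points of $2^\omega$ and at most one further point.
\end{remark}

\begin{proposition}\label{prop:split}
$B'$ is admissible.
\end{proposition}

\begin{proof}
\emph{(A1).} Let $e\in B'$ be nonempty with normal form $(l,w,\pm)$. If $e\setminus U_{l'}\ne\emptyset$ for some $l'\ge l$, this is a nonempty element of $B$ by Lemma~\ref{lem:nf}, and (A1) for $B$ applies. Otherwise $e\subseteq\bigcap_iU_i$ and $e=e\cap U_l$. With sign $+$, $e=U_l\cap b_w\subseteq\bigcup_iV_i$, which is disjoint from $\bigcap_iU_i$, so $e=\emptyset$. With sign $-$, $e=U_l\setminus b_w$ contains the nonempty set $V_l\setminus\bigcup_sc_{s,l}$, which is disjoint from $U_{l+1}$. Both are contradictions. (This is the only use of the last clause of (S2). Without it, $U_l\setminus b_{2^\omega}$ could be a single point of $\bigcap_iU_i$.)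

\emph{(A2).} Let $e$ have normal form $(l,w,\pm)$. The set $e\setminus U_l\in B$ is $n$-quiet for all but finitely many $n$. For $n>N$ the set $U_l\cap b_w$ is $n$-quiet by Lemma~\ref{lem:quiet}, and so is $U_l\setminus b_w=U_l\setminus(U_l\cap b_w)$, because $U_l$ is quiet. The set $e$ is the disjoint union of $e\setminus U_l$ and $e\cap U_l$.

\emph{(A3).} Let $a\in B'$ have normal form $(l,w,\pm)$, let $\rho\ge0$ be a measure on $B'$ and $\eta>0$. For nonempty clopen $u$ and $r\in\mathbb Z$, Lemma~\ref{lem:theta} gives infinitely many disjoint $u'\subseteq u$ with $\theta(u')=r$. The sets $b_{u'}$ are disjoint and $\rho(D)<\infty$, so one of them has $\rho(b_{u'})<\eta/2$.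

Sign $+$. Choose $u'\subseteq w$ with $\theta(u')=\theta(w)$ and $\rho(b_{u'})<\eta/2$; if $w=\emptyset$ take $u'=\emptyset$. Put $e_2=U_l\cap b_{w\setminus u'}$. It is quiet by Lemma~\ref{lem:quiet}, since $\theta(w\setminus u')=0$.

Sign $-$. Choose $u'\subseteq2^\omega\setminus w$ with $\theta(u')=-\theta(w)$ and $\rho(b_{u'})<\eta/2$; if $w=2^\omega$ take $u'=\emptyset$, which works because $\theta(2^\omega)=0$. Put $e_2=U_l\setminus b_{w\cup u'}=U_l\setminus(U_l\cap b_{w\cup u'})$. It is quiet because $U_l$ is quiet and $\theta(w\cup u')=0$.

In both cases $e_2\subseteq a\cap U_l$ and $(a\cap U_l)\setminus e_2=U_l\cap b_{u'}$ has $\rho$-measure less than $\eta/2$. By (A3) for $B$ and the restriction of $\rho$ there is a quiet $e_1\in B$, $e_1\subseteq a\setminus U_l$, with $\rho((a\setminus U_l)\setminus e_1)<\eta/2$. The disjoint union $e=e_1\cup e_2$ is quiet, $e\subseteq a$, and $\rho(a\setminus e)<\eta$.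
\end{proof}

\section{Destroying one sequence}\label{sec:ext}

\begin{lemma}[Extension lemma]\label{lem:ext}
Let $B$ be admissible and let $(\nu_j)$ be a pointwise bounded sequence of measures on $B$ with $\sup_j\|\nu_j\|=\infty$. Then there are $x\in\mathrm{St}(B)$, a decreasing sequence $(U_l)$ in $x$ such that every member of $x$ contains some $U_l$, an admissible $B'\supseteq B$, and disjoint $d_0,d_1\in B'$ contained in $U_0$ such that, with $f_i^\varepsilon=d_\varepsilon\cap(U_i\setminus U_{i+1})$,
\begin{enumerate}
\item[(a)] $f_i^\varepsilon\in B$ for all $i$ and $\varepsilon=0,1$;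
\item[(b)] $\sup_j|\sum_i\nu_j(f_i^\varepsilon)|=\infty$ for both $\varepsilon=0,1$;
\item[(c)] for each $e\in B'$, $e\setminus U_l\in B$ for all large $l$.
\end{enumerate}
\end{lemma}

The lemma speaks only of the values of $\nu_j$ on the old pieces $f_i^\varepsilon$. An extension of $\nu_j$ to a larger algebra assigns to $d_\varepsilon$ the sum in (b) plus whatever mass it places on the new points above $x$ inside $d_\varepsilon$, and that mass could cancel the sum. In Section~\ref{sec:constr} the mass above $x$ will sit on at most one point, which can lie in only one of the disjoint sets $d_0,d_1$. This is why there are two of them.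

For the rest of this section $B$ and $(\nu_j)$ are as in the lemma. We first find a point near which the sequence is unbounded on quiet sets that avoid the point.

\begin{lemma}\label{lem:point}
There is $x\in\mathrm{St}(B)$ such that for every $U\in x$
\[
\sup\{|\nu_j(b)|:j\in\omega,\ b\in B\cap\mathcal E,\ b\subseteq U,\ b\notin x\}=\infty.
\]
\end{lemma}

\begin{proof}
If every $x$ had a member $U_x$ with $\sup_j|\nu_j|(U_x)<\infty$, a finite subcover of $\mathrm{St}(B)$ would bound the norms. So there is $x$ with $\sup_j|\nu_j|(U)=\infty$ for all $U\in x$. Fix $U\in x$ and let $m_j=|\nu_j|(\hat U\setminus\{x\})$. Then $|\nu_j(\{x\})|\le|\nu_j(U)|+m_j$, so $|\nu_j|(U)\le|\nu_j(U)|+2m_j$. Since $\sup_j|\nu_j(U)|<\infty$ by pointwise boundedness, $\sup_jm_j=\infty$.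

Given $R\ge0$, pick $j$ with $m_j>2R+2$. Lemma~\ref{lem:radon}(b) gives $a\in B\setminus x$, $a\subseteq U$, with $|\nu_j(a)|>R+1$. By (A3) with $\rho=|\nu_j|$ and $\eta=1$ there is a quiet $b\in B$, $b\subseteq a$, with $|\nu_j|(a\setminus b)<1$. Then $|\nu_j(b)|>R$ and $b\notin x$.
\end{proof}

Fix such an $x$. A quiet set $b$ with $|\nu_j(b)|$ large is not yet a piece of a splitting system: finitely many values $\mu_q(b)$, $q\in Q_{\le i}$, may be nonzero and violate (S3). One can cancel them by adjoining a set from (F3), but $\nu_j$ may be large on that set and cancel $\nu_j(b)$ as well. A dichotomy resolves this. Either no correction is ever needed, as in Example~\ref{ex:diag}, or the cancellation is forced. In the second case $\nu_j$ is large on the correcting set, which is an element of $B_0$ that we are free to design, and we design it as in Example~\ref{ex:theta}.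

\begin{lemma}\label{lem:round}
There are $N\ge-1$ and $U^*\in x$ with the following property. Let $U\in x$, $U\subseteq U^*$, $i\ge2$, $\varepsilon\in\{0,1\}$ and $R\ge0$. Then there are $j\in\omega$, a function $r\colon\omega\to\mathbb Z$ vanishing outside $Q_{\le N}$, and pairwise disjoint sets $c_s\in B\cap\mathcal E$ $(s\in2^i)$ with $c_s\subseteq U$ and $c_s\notin x$, such that $\mu_q(c_s)=\theta(s)r(q)$ for all $q\in Q_{\le i}$ and $s\in2^i$, and $|\nu_j(f)|\ge R$ for $f=\bigcup\{c_s:\langle s\rangle\subseteq w_\varepsilon\}$.
\end{lemma}

\begin{proof}
For $U\in x$ and $n\in\omega$ let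
\[
S(U,n)=\sup\{|\nu_j(b)|:j\in\omega,\ b\in B\cap\mathcal E,\ b\subseteq U,\ b\notin x,\ \mu_q(b)=0\text{ for all }q\in Q_{\le n}\}.
\]

\emph{Case I: $S(U,n)=\infty$ for all $U$ and $n$.} Put $N=-1$, $U^*=D$, $r=0$. Since $S(U,i)=\infty$, there are $j$ and a quiet $b\in B\setminus x$, $b\subseteq U$, with $\mu_q(b)=0$ for $q\in Q_{\le i}$ and $|\nu_j(b)|\ge R$. As $w_\varepsilon$ is nonempty and $i$-determined, there is $s_0\in2^i$ with $\langle s_0\rangle\subseteq w_\varepsilon$. Let $c_{s_0}=b$ and $c_s=\emptyset$ for $s\ne s_0$. Then $f=b$.

\emph{Case II: $C=S(U^*,N)<\infty$ for some $U^*\in x$ and $N\in\omega$.} We first reserve room for the sets $c_s$. By (A1) there is a string $t$ with $[t]\subseteq U$. Let $m=|t|+i+1$. The sets $[t']$ with $|t'|=m$ partition $D$, so exactly one of them is in $x$. Among the $2^{i+1}$ extensions of $t$ of length $m$ we can therefore choose distinct $t_s$, $s\in2^i$, with $[t_s]\notin x$.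

In $[t_s]$, (F3) realizes only values $\sigma(q)$ with $\ell_q\ge m$ and $|\sigma(q)|\le2^{\ell_q-m}$, and we shall need $\sigma(q)=-\theta(s)\mu_q(b)$. So $b$ must be taken very close to $x$. Choose $k$ with $2^k\ge|\theta(s)|$ for all $s\in2^i$, let $v$ be the string of length $m+k$ with $[v]\in x$, and let $G$ be the finite set $\bigcup\{F_q:\ell_q<m+k\}$. By Lemma~\ref{lem:adm}(c) there is $W\in x$, $W\subseteq U\cap[v]$, such that every $b\in B\setminus x$ with $b\subseteq W$ is disjoint from $G$. By Lemma~\ref{lem:point} there are $j$ and a quiet $b\in B\setminus x$, $b\subseteq W$, with $|\nu_j(b)|\ge R+C$. Define $r(q)=-\mu_q(b)$ for $q\in Q_{\le N}$ and $r(q)=0$ otherwise. The support of $r$ is finite, because $b$ is $n$-quiet for each of the finitely many $n\le N$. If $r(q)\ne0$, then $b$ meets $F_q$, so $\ell_q\ge m+k$; and $b\subseteq[v]$, so (F2) gives $|r(q)|\le2^{\ell_q-m-k}$ and $|\theta(s)r(q)|\le2^{\ell_q-m}$. By (F3) there are $c_s\in B_0$, $c_s\subseteq[t_s]$, with $\mu_q(c_s)=\theta(s)r(q)$ for all $q\in\omega$. These sets are quiet, pairwise disjoint, contained in $U$ and not in $x$.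

By \eqref{eq:theta}, $\mu_q(f)=\theta(w_\varepsilon)r(q)=r(q)$ for all $q$. The sets $b$ and $f$ are disjoint, because $b\subseteq[v|m]\in x$ and so $v|m$ differs from every $t_s$. Thus $h=b\cup f$ is a quiet element of $B\setminus x$ contained in $U^*$, and $\mu_q(h)=\mu_q(b)+r(q)=0$ for $q\in Q_{\le N}$. By the definition of $C$, $|\nu_j(h)|\le C$. Hence $|\nu_j(f)|\ge|\nu_j(b)|-C\ge R$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:ext}]
Take $x$, $N$, $U^*$ as above. Since $B$ is countable we can enumerate $x=\{a_0,a_1,\dots\}$. We build a splitting system at $x$ by a gliding hump: the $i$-th piece outweighs all earlier pieces for some measure $\nu_{j_i}$, and all later pieces are placed where $\nu_{j_i}$ has little mass. Even rounds serve $d_0$ and odd rounds serve $d_1$.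

By Lemma~\ref{lem:adm}(b) choose $U_0\in x\cap\mathcal E$ with $U_0\subseteq U^*$. Suppose $U_i\in x\cap\mathcal E$, $U_i\subseteq U_0$, and the sets $c_{s,l}$ for $l<i$ are given, and write $f_l^\varepsilon=\bigcup\{c_{s,l}:s\in2^l,\ s0^\infty\in w_\varepsilon\}\in B$. If $i<2$, let $c_{s,i}=\emptyset$, $r_i=0$, $j_i=0$. If $i\ge2$, let $\varepsilon\in\{0,1\}$ have the parity of $i$, let
\[
R_i=i+1+\sum_{l<i}\sup_j|\nu_j(f_l^\varepsilon)|,
\]
which is finite by pointwise boundedness, and take $j_i$, $r_i$, $c_{s,i}$ from Lemma~\ref{lem:round} for $U_i$, $i$, $\varepsilon$, $R_i$. As $w_\varepsilon$ is $i$-determined, the set $f$ of that lemma is $f_i^\varepsilon$, so $|\nu_{j_i}(f_i^\varepsilon)|\ge R_i$.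

The set $Z=U_i\setminus\bigcup_sc_{s,i}$ is in $x$. By (A1) it contains some $[t]$, and one of $[t0]$, $[t1]$, call it $z$, is not in $x$. By Lemma~\ref{lem:radon}(a) and Lemma~\ref{lem:adm}(b) choose $U_{i+1}\in x\cap\mathcal E$ with
\[
U_{i+1}\subseteq(Z\setminus z)\cap a_i,\qquad|\nu_{j_i}|(\hat U_{i+1}\setminus\{x\})<1.
\]
Then (S1) holds because $U_{i+1}\subseteq a_i$; (S2) holds because $U_{i+1}$ is disjoint from the $c_{s,i}$ and $\emptyset\ne z\subseteq V_i\setminus\bigcup_sc_{s,i}$; and (S3) holds by Lemma~\ref{lem:round}.

Let $B'$ be the algebra of Section~\ref{sec:split}, admissible by Proposition~\ref{prop:split}, and let $d_\varepsilon=b_{w_\varepsilon}$. These sets are disjoint subsets of $U_0$ and $d_\varepsilon\cap V_i=f_i^\varepsilon$, which gives (a). Lemma~\ref{lem:nf} gives (c). For (b), the series converge absolutely, since $\sum_l|\nu_j(f_l^\varepsilon)|\le\|\nu_j\|$. Let $i\ge2$ have the parity of $\varepsilon$. For $l>i$ the sets $f_l^\varepsilon$ are disjoint subsets of $U_{i+1}$ not in $x$, so $\sum_{l>i}|\nu_{j_i}(f_l^\varepsilon)|\le|\nu_{j_i}|(\hat U_{i+1}\setminus\{x\})<1$. Therefore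
\[
\Big|\sum_l\nu_{j_i}(f_l^\varepsilon)\Big|\ge R_i-\sum_{l<i}|\nu_{j_i}(f_l^\varepsilon)|-1\ge i.\qedhere
\]
\end{proof}

\section{The construction under $\diamondsuit$}\label{sec:constr}

A sequence of measures on the final algebra is not known while the algebra is being built. The principle $\diamondsuit$ guarantees that, at some stage $\alpha$ as late as we like, its restriction to the current algebra $B_\alpha$ is the sequence handed to Lemma~\ref{lem:ext}. To use it we code sequences of measures as subsets of $\omega_1$ by Dedekind cuts.

Let $(S_\alpha)$ be a $\diamondsuit$-sequence and $h\colon\omega_1\times\omega\times\omega\times\mathbb Q\to\omega_1$ a bijection. Let $\Gamma$ be the set of limit ordinals $\alpha<\omega_1$ with $h[\alpha\times\omega\times\omega\times\mathbb Q]=\alpha$. We recall that the limit ordinals form a club, that for every $\varphi\colon\omega_1\to\omega_1$ the set of $\alpha$ with $\varphi[\alpha]\subseteq\alpha$ is club, and that a finite intersection of clubs is club. Apply this to $\varphi_1(\beta)=\sup h[\{\beta\}\times\omega\times\omega\times\mathbb Q]$ and to $\varphi_2(\gamma)={}$the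 first coordinate of $h^{-1}(\gamma)$: a limit ordinal closed under both is in $\Gamma$. So $\Gamma$ contains a club.

\subsection*{The chain}
We construct an increasing chain $(B_\alpha)_{\alpha<\omega_1}$ of admissible algebras, starting from $B_0$, and fix an enumeration $B_\alpha=\{a_{\alpha,k}:k\in\omega\}$ as soon as $B_\alpha$ is defined. For limit $\alpha$ let $B_\alpha=\bigcup_{\beta<\alpha}B_\beta$, which is admissible by Lemma~\ref{lem:adm}(a); then $B_\alpha=\{a_{\beta,k}:\beta<\alpha,\ k\in\omega\}$. Given $B_\alpha$, suppose that $\alpha\in\Gamma$ and that there is a pointwise bounded sequence $(\nu_j)$ of measures on $B_\alpha$ with $\sup_j\|\nu_j\|=\infty$ and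
\begin{equation}\label{eq:code}
S_\alpha=h[\{(\beta,k,j,r):\beta<\alpha,\ r<\nu_j(a_{\beta,k})\}].
\end{equation}
Such a sequence is unique, since \eqref{eq:code} determines the rationals below each $\nu_j(a_{\beta,k})$. Let $B_{\alpha+1}$ be the algebra $B'$ of Lemma~\ref{lem:ext} for $B_\alpha$ and $(\nu_j)$. In all other cases let $B_{\alpha+1}=B_\alpha$. Put $\mathcal A=\bigcup_{\alpha<\omega_1}B_\alpha$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (A2), Lemma~\ref{lem:cover} applies to $\mathcal A$ and gives the cover $(A_n)$, the measures $\mu^n_k$ and the failure of the strong Nikodym property. It remains to prove the Nikodym property. Suppose that $(\nu_j)$ is pointwise bounded on $\mathcal A$ and $\sup_j\|\nu_j\|=\infty$. Hats now refer to $\mathrm{St}(\mathcal A)$.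

\emph{Step 1: from some stage on, fibers carry at most one atom.} Let $\nu^*=\sum_j2^{-j}|\nu_j|/(1+\|\nu_j\|)$, a finite nonnegative Radon measure on $\mathrm{St}(\mathcal A)$; a $\nu^*$-null set is $|\nu_j|$-null for all $j$. The set $T$ of points of positive $\nu^*$-measure is countable. Let $\sigma$ be the restriction of $\nu^*$ to the complement of $T$, a Radon measure vanishing on points. Choose the following countably many elements of $\mathcal A$: for each $j$ disjoint $a,b$ with $|\nu_j(a)|+|\nu_j(b)|>\|\nu_j\|-1$; for each pair of distinct points of $T$ an element belonging to one and not the other; and for each $k\ge1$ a finite partition of $D$ into elements of $\sigma$-measure less than $1/k$. Such a partition exists because by Lemma~\ref{lem:radon}(a) every point has a clopen neighborhood of $\sigma$-measure less than $1/k$, finitely many of them cover, and they can be made disjoint. All these elements lie in some $B_{\alpha_1}$, $\alpha_1<\omega_1$.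

Let $\alpha\ge\alpha_1$, $x\in\mathrm{St}(B_\alpha)$, and let $L=\bigcap_{b\in x}\hat b$ be the set of ultrafilters of $\mathcal A$ extending $x$. For each $k$ one member of the $k$-th partition is in $x$, so $\sigma(L)=0$. Any two points of $L$ agree on $B_\alpha$, so $L$ contains at most one point of $T$. Also, the restrictions $\nu_j|B_\alpha$ are pointwise bounded and have norms greater than $\|\nu_j\|-1$.

\emph{Step 2: the sequence is guessed.} Let $X=h[\{(\beta,k,j,r):\beta<\omega_1,\ r<\nu_j(a_{\beta,k})\}]$. By $\diamondsuit$ there is $\alpha\in\Gamma$, $\alpha\ge\alpha_1$, with $X\cap\alpha=S_\alpha$. Since $h$ is a bijection that maps $\alpha\times\omega\times\omega\times\mathbb Q$ onto $\alpha$, the set $X\cap\alpha$ is the right-hand side of \eqref{eq:code} for the sequence $(\nu_j|B_\alpha)$. So $B_{\alpha+1}$ was obtained from Lemma~\ref{lem:ext} for this sequence. Take $x$, $U_l$, $d_\varepsilon$, $f_i^\varepsilon$ from that lemma.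

\emph{Step 3: the contradiction.} Every member of $x$ contains some $U_l$, so $L=\bigcap_l\hat U_l$. By Step~1 the restriction of $\nu^*$ to $L$ is concentrated on at most one point, and $\hat d_0\cap\hat d_1=\emptyset$. So for some $\varepsilon$ we have $|\nu_j|(L\cap\hat d_\varepsilon)=0$ for all $j$. Since $d_\varepsilon\subseteq U_0$, we have $d_\varepsilon\setminus U_l=\bigcup_{i<l}f_i^\varepsilon$, and hence
\[
\hat d_\varepsilon\setminus L=\bigcup_l(\hat d_\varepsilon\setminus\hat U_l)=\bigsqcup_i\hat f_i^\varepsilon.
\]
By countable additivity of the Radon measure $\nu_j$, $\nu_j(d_\varepsilon)=\sum_i\nu_j(f_i^\varepsilon)$ for every $j$. The sets $f_i^\varepsilon$ are in $B_\alpha$, so Lemma~\ref{lem:ext}(b) gives $\sup_j|\nu_j(d_\varepsilon)|=\infty$. This contradicts pointwise boundedness at $d_\varepsilon\in\mathcal A$.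
\end{proof}

\section{Further properties of the example}\label{sec:more}

Proposition~\ref{prop:zfc} says that some member of the cover must be norming. In the example the smallest member already norms as well as the whole algebra does. Recall that a subalgebra is \emph{dense} if every nonzero element lies above a nonzero element of the subalgebra. The dual of $C(\mathrm{St}(\mathcal A))$ is the space of measures on $\mathcal A$, and $\mathcal A$ has the \emph{Grothendieck property} if every weak$^*$ convergent sequence in this dual converges weakly.

\begin{theorem}[$\diamondsuit$]\label{thm:more}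
The algebra $\mathcal A$ and the cover $(A_n)$ constructed in the proof of Theorem~\ref{thm:main} satisfy moreover:
\begin{enumerate}
\item[(1)] $\mathcal A$ is atomless, has a countable dense subalgebra, and $|\mathcal A|=\omega_1$.
\item[(2)] The set $E=\bigcap_nA_n=\mathcal A\cap\mathcal E$ is norming with the optimal constant: $\sup_{e\in E}|\mu(e)|=\sup_{a\in\mathcal A}|\mu(a)|\ge\frac12\|\mu\|$ for every measure $\mu$ on $\mathcal A$. Yet for every $n$ there is a norm-unbounded sequence of measures which is eventually zero at each element of $A_n$.
\item[(3)] $\mathcal A$ does not have the Grothendieck property.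
\end{enumerate}
\end{theorem}

\begin{proof}
(1) By (A1) the countable atomless algebra $B_0$ is dense in $\mathcal A$, so $\mathcal A$ is atomless. As a union of $\omega_1$ countable sets, $\mathcal A$ has cardinality at most $\omega_1$. It is infinite and has the Nikodym property, so it is uncountable by Example~\ref{ex:small}.

(2) The sets $A_n$ increase, so $E=A_0=\mathcal A\cap\mathcal E$. Let $a\in\mathcal A$, say $a\in B_\alpha$, and $\eta>0$. Apply (A3) in $B_\alpha$ to the restriction of the nonnegative measure $|\mu|$: there is $e\in E$, $e\subseteq a$, with $|\mu(a)-\mu(e)|\le|\mu|(a\setminus e)<\eta$. This gives the equality, and \eqref{eq:two} gives the inequality. The constant $\frac12$ cannot be improved even with $\mathcal A$ in place of $E$, as $\mu=\delta_x-\delta_y$ with $x\ne y$ shows. The last statement is part of Theorem~\ref{thm:main}.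

(3) Let $\tau_q=\mu_q/|F_q|$, so $\|\tau_q\|=1$ by (F4). We show by induction on $\alpha$ that $\tau_q(a)\to0$ for all $a\in B_\alpha$. For $\alpha=0$ this is (F1), and limit stages add no new elements. Let $a\in B_{\alpha+1}\ne B_\alpha$, with $x$ and $U_l$ from Lemma~\ref{lem:ext}, and let $m\in\omega$. Let $v$ be the string of length $m$ with $[v]\in x$. By Lemma~\ref{lem:ext}(c) there is $l$ with $U_l\subseteq[v]$ and $a\setminus U_l\in B_\alpha$. For $\ell_q\ge m$, (F2) gives
\[
|\tau_q(a\cap U_l)|\le\frac{|F_q\cap[v]|}{|F_q|}=\frac{2\cdot2^{\ell_q-m}}{2^{\ell_q+1}}=2^{-m},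
\]
and $\tau_q(a\setminus U_l)\to0$ by the inductive hypothesis. So $\limsup_q|\tau_q(a)|\le2^{-m}$ for every $m$.

The sequence $(\tau_q)$ is norm-bounded and tends to zero on the indicator functions of clopen sets, whose span is dense in $C(\mathrm{St}(\mathcal A))$. So it is weak$^*$ null, and a weak limit, if it existed, would be $0$. Identify $p\in D$ with the ultrafilter $\{a\in\mathcal A:p\in a\}$; distinct points give distinct ultrafilters because $B_0$ separates them. As a Radon measure, $\mu_q$ is then $\sum_{p\in F_q^+}\delta_p-\sum_{p\in F_q^-}\delta_p$. The sets $F^+=\bigcup_qF_q^+$ and $F^-=\bigcup_qF_q^-$ are disjoint and countable, hence Borel, and $\mu\mapsto\mu(F^+)-\mu(F^-)$ is a linear functional of norm at most $1$ on the space of measures. It takes the value $1$ at every $\tau_q$, so $(\tau_q)$ is not weakly null.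
\end{proof}

\begin{thebibliography}{1}
\bibitem{SZ} Damian Sobota and Lyubomyr Zdomskyy, \emph{Minimally generated Boolean algebras and the Nikodym property}, arXiv:2105.12467 (2021).
\end{thebibliography}
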